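# Symmetric $M/G/1$ queues in heavy traffic, read backwards in time

## 1. A queue path and its time reversal

A single server works at total rate $1$ on a line of customers in positions $1,2,\dots$. For each $n\ge1$ we are given numbers $\gamma(n,1),\dots,\gamma(n,n)\ge0$ with $\sum_i\gamma(n,i)=1$, and we put $\gamma(n,i)=0$ for $i>n$.

**Definition (symmetric queue governed by $\gamma$).** With $n$ customers present, the customer in position $i$ is served at rate $\gamma(n,i)$. Customers arrive in a Poisson process $N(t)$ of rate $\lambda$. A customer who finds $n$ others chooses position $i$ with probability $\gamma(n+1,i)$, and everyone in a position $k\ge i$ moves to $k+1$. When the customer in position $i$ departs, everyone in a position $k>i$ moves to $k-1$. Service times are i.i.d. copies of $S$, with law $F$ and mean $m\in(0,\infty)$, independent of the arrivals. The choice of position of the $k$-th arriving customer is a function of the queue size it finds and of $U_k$, where the $U_k$ are i.i.d. uniform variables independent of everything else.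

Two examples are Last-Come-First-Served (LCFS), $\gamma(n,1)=1$, and Processor Sharing (PS), $\gamma(n,i)=1/n$ for $i\le n$. The word "symmetric" means that the same numbers govern service and the choice of position. The proof turns on one consequence of this: a film of the queue, played backwards, shows a possible path of the same queue.

Here is a short film, under PS. Customer 1 arrives at $a_1$ into an empty system. Customer 2 arrives at $a_2$ into position 2. Customer 1 departs at $d$ from position 1, and customer 2 moves to position 1. We stop at time $t>d$. The services received up to $t$ are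
$$A_1=(a_2-a_1)+\tfrac12(d-a_2),\qquad A_2=\tfrac12(d-a_2)+(t-d).$$
Customer 1 has left, so $A_1=z_1$, its requirement. Customer 2 is present, with attained service $y=A_2$. Backwards, we start at time $t$ with one customer, who has residual requirement $y$. At backward time $t-d$ customer 1 arrives into position 1 with requirement $z_1$ and pushes customer 2 to position 2. Then customer 2 leaves from position 2 at backward time $t-a_2$, having received exactly $y$, and customer 1 leaves at $t-a_1$, having received exactly $z_1$. This is a PS path that ends empty.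

The probabilities match as well. Forwards, the arrival times have density proportional to $da_1\,da_2$, and the choices of position contribute $1\cdot\frac12$. Backwards, we integrate over $d$ and over the initial residual $y$, and the choice of position contributes $\frac12$. Solving the two equations gives $a_2=2t-d-2y$ and $a_1=t-y-z_1$, so
$$\Bigl|\det\frac{\partial(a_1,a_2)}{\partial(d,y)}\Bigr|=\Bigl|\det\begin{pmatrix}0&-1\\-1&-2\end{pmatrix}\Bigr|=1,\qquad\text{that is,}\qquad 1\cdot\tfrac12\;da_1\,da_2=\tfrac12\;dd\,dy .$$
In Section 4 we prove the corresponding identity for every path of every symmetric queue.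

To state what follows from it we need three notions. We assume $S>0$ almost surely. This loses nothing. A customer with $S=0$ leaves at its arrival instant, the shifts of positions cancel, and it can be deleted. Deletion replaces $(\lambda,S)$ by $(\lambda P(S>0),\,S\mid S>0)$, which leaves $\rho=\lambda m$, the ratio $ES^2/m$, the workload and the measure $\nu$ below unchanged.

**Definition (state).** The state at time $t$ is $(n;(y_1,z_1),\dots,(y_n,z_n))$, where $n=Q(t)$ is the queue length and the customer in position $i$ has total requirement $z_i$ and attained service $y_i$.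

**Definition (the measure $\nu$).** $\nu(dy,dz)=m^{-1}\,1\{0<y<z\}\,dy\,F(dz)$. It is a probability measure, since $\int_0^z dy=z$ and $\int z\,F(dz)=m$. Its $z$-marginal is the size-biased law $m^{-1}zF(dz)$, and given $z$ the attained service $y$ is uniform on $(0,z)$. If $S\equiv1$, then $z=1$ and $y$ is uniform on $(0,1)$. If $S$ is exponential with mean $1$, the density is $e^{-z}$ on $0<y<z$, so $y$ and $z-y$ are independent exponentials with mean $1$.

**Definition (workload).** $W(t)=\sum_i(z_i-y_i)$ is the total residual service. It jumps by $S_k$ at the $k$-th arrival and decreases at rate $1$ while positive, whatever $\gamma$ is. Hence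
$$W(t)=X(t)+I(t),\qquad X(t)=W(0)+\sum_{k\le N(t)}S_k-t,\qquad I(t)=\int_0^t1\{W(s)=0\}\,ds=\sup_{s\le t}(-X(s))^+ .\tag{1}$$
The last equality is the classical reflection lemma: $I$ is nondecreasing, starts at $0$, grows only when $W=0$ and keeps $W\ge0$, and the supremum is the only such function. So $W$ does not depend on $\gamma$. Writing (1) as $W(t)=\max\{X(t),\ \sup_{s\le t}(X(t)-X(s))\}$, and noting that $X(t)-X(s)$ does not involve $W(0)$, we see that $W$ is pathwise nondecreasing in $W(0)$.

Put $h_t(y)=P(W(t)=0\mid W(0)=y)$ and $p_0(t)=h_t(0)$. By the monotonicity, $h_t$ is nonincreasing and $h_t(y)\le p_0(t)$. Since $S>0$, the queue is empty exactly when $W=0$, so for the queue started empty $p_0(t)=P(Q(t)=0)$.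

**Proposition 1.** Let $\lambda>0$, $m<\infty$, $\gamma$ be arbitrary (any value of $\rho=\lambda m$, no second moment), and start the queue empty. For $t>0$, $n\ge0$ and Borel $B$,
$$P(Q(t)=n,\ \text{state}\in B)\ \le\ \rho^n\int_B h_t\Bigl(\sum_i y_i\Bigr)d\nu^{\otimes n}\ \le\ \rho^n\,p_0(t)\,\nu^{\otimes n}(B).\tag{2}$$
Almost surely no two events (arrivals, departures) are simultaneous, and for each fixed $t>0$ almost surely no event occurs at $t$.

Thus, up to the factor $\rho^np_0(t)$, the customers present at time $t$ are dominated by $n$ independent draws from $\nu$. Among $n$ independent draws the residual work $\sum(z_i-y_i)$ is close to $n\int(z-y)\,d\nu$. So $W$ should be close to a constant times $Q$, and $W$ does not depend on $\gamma$. We now state the limit theorem for which this is used.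

## 2. Diffusion scaling and the limit statements

Write $m_2=ES^2$ and $m_e=m_2/(2m)$. Note that
$$\int(z-y)\,d\nu=\frac1mE\int_0^S(S-y)\,dy=\frac{m_2}{2m}=m_e .$$

Let $r\to\infty$ and let $\lambda_r\to1/m$ be arrival rates such that $r(1-\rho_r)\to\beta\in\mathbb R$, where $\rho_r=\lambda_rm$. The sign of $\beta$ is free. The queue starts empty, $Q_r^\gamma(0)=0$, and
$$\hat Q^\gamma_r(t)=Q^\gamma_r(r^2t)/r,\qquad \hat W_r(t)=W_r(r^2t)/r .$$

**Definition (RBM).** If $B$ is Brownian motion with drift $\mu$ and variance $\sigma^2$, $B(0)=0$, the reflected Brownian motion RBM$(\mu,\sigma^2)$ started at $0$ is $B(t)+\sup_{s\le t}(-B(s))^+$. For $\mu=0$ and $\sigma=1$ it has the law of the absolute value of a standard Brownian motion.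

Convergence in distribution is in $D[0,\infty)$ with the $J_1$ topology. We use two standard facts. Convergence to a continuous path in $J_1$ is locally uniform convergence. And if $Y_r\Rightarrow Y$ and $\sup_{t\le T}|X_r-Y_r|\to0$ in probability for every $T$, then $X_r\Rightarrow Y$.

The problem, taken from Bert Zwart, "Conjectures on Symmetric Queues in Heavy Traffic", arXiv:2202.02366 (2022), is to prove or disprove that, for a general symmetric discipline and $ES^2<\infty$, $\hat Q_r^\gamma$ converges in distribution to an RBM. For PS and for LCFS this has been established, with the same drift and variance in both cases. Moreover, for the queue started empty, the law of $Q^\gamma_r(t)$ at each fixed $t$ does not depend on $\gamma$, and for $\rho<1$ the stationary law is $P(Q^\gamma(\infty)\ge k)=\rho^k$. The answer is that the claim is true, and the proof below uses none of these facts.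

**Theorem 1.** Let $ES^2<\infty$, $Q_r(0)=0$, and let $\gamma_r$ be arbitrary symmetric disciplines, possibly varying with $r$. For every $T$,
$$\sup_{t\le T}\bigl|\hat Q_r^{\gamma_r}(t)-\hat W_r(t)/m_e\bigr|\to0\quad\text{in probability.}$$
Consequently $\hat Q_r^{\gamma_r}$ converges in distribution to an RBM started at $0$ with drift $-2m\beta/m_2$ and variance $4m/m_2$.

**Theorem 2 (complements, not needed for Theorem 1).**

- (a) For $ES^2<\infty$ and each $\varepsilon>0$, $\sup_\gamma P(\sup_{t\le T}|\hat Q^\gamma_r-\hat W_r/m_e|>\varepsilon)\to0$. If two symmetric queues are driven by the same arrivals and service times, then $\sup_{t\le T}|\hat Q_r^{\gamma}-\hat Q_r^{\gamma'}|\to0$ in probability.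
- (b) For all $\lambda>0$, $m<\infty$, $\gamma$ and $t>0$, started empty, $P(Q(t)=n,\text{state}\in B)=\rho^n\int_Bh_t(\sum_i y_i)\,d\nu^{\otimes n}$.
- (c) Let $ES^2<\infty$ and let $f(y,z)$ be bounded, measurable, and Lipschitz in $y$ uniformly in $z$. Then $\sup_{t\le T}\bigl|\frac1r\sum_{i\le Q_r(r^2t)}f(y_i,z_i)-\hat Q_r(t)\int f\,d\nu\bigr|\to0$ in probability.
- (d) If $ES^2=\infty$, $m<\infty$ and $r(1-\rho_r)\to\beta\in\mathbb R$, then every limit in distribution of $\hat Q_r$ in $D$, also along subsequences, is identically $0$.

## 3. Exponential and deterministic service by hand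

Let $S$ be exponential with mean $m$. With $n\ge1$ customers present, the one in position $i$ completes at rate $\gamma(n,i)/m$, and these rates add up to $1/m$. So for every $\gamma$ the process $Q$ is the birth–death process with birth rate $\lambda$ and death rate $1/m$. Let $Y$ be the difference of two independent Poisson processes of rates $\lambda_r$ and $1/m$. Then $Q$ has the law of $Y(t)+\sup_{s\le t}(-Y(s))^+$. The process $Y(r^2t)/r$ has mean $r(\lambda_r-1/m)t\to-(\beta/m)t$ and variance $(\lambda_r+1/m)t\to(2/m)t$, and the functional central limit theorem gives the limit RBM$(-\beta/m,\,2/m)$. Here $m_2=2m^2$, and the formulas of Theorem 1 give $-2m\beta/m_2=-\beta/m$ and $4m/m_2=2/m$, as they should.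

Let $S\equiv1$. Then $m=m_2=1$ and $m_e=\frac12$, so Theorem 1 says $Q\approx2W$: on average a customer present has half of its service left. This needs symmetry. Under First-Come-First-Served, where arrivals join the end of the line and the front customer gets the whole server (not a symmetric discipline), every waiting customer has residual $1$, so $Q-1\le W\le Q$. There $\hat Q_r-\hat W_r$ is at most $1/r$, so the factor is $1$, not $2$.

For general $S$ and general $\gamma$ the process $Q$ is not Markov, and one might start from the fact that the law of $Q_r^\gamma(t)$ at a fixed time does not depend on $\gamma$. With the known PS case, this identifies the limit of $\hat Q^\gamma_r(t)$ for each fixed $t$. It gives nothing about two times jointly, and one-time laws do not determine a process. For instance, with $Z$ standard normal and $B$ a standard Brownian motion, the processes $\sqrt t\,|Z|$ and $|B(t)|$ have the same law at each $t$, yet the first is smooth on $(0,\infty)$ and the second is an RBM. What helps is to compare $Q$ with $W$ along the same path, since the limit of $W$ as a process is easy. For this we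 need the law of the whole state at a fixed time, which is Proposition 1.

## 4. The change of variables behind the reversal

This section proves Proposition 1. The queue starts empty.

**Step 1: coding a path by a skeleton.** This step reduces the path to a discrete pattern and a set of linear conditions on event times. A skeleton $\sigma$ is a finite consistent sequence of events "arrival into position $i$" and "departure from position $j$", starting from the empty queue. Let it have $N$ arrivals and $D$ departures, and put $n=N-D$, $M=N+D$. Label the customers $1,\dots,N$ in order of arrival. Then $\sigma$ determines the set Dep of customers that depart, the set Pres of customers present at the end, and all positions between events. Let $\gamma^a_k$ be the value of $\gamma(\cdot,\cdot)$ at the queue size and at customer $k$'s position just after its arrival. For $k\in$ Dep let $\gamma^d_k$ be the value for customer $k$ just before its departure. Only skeletons with all $\gamma^a_k>0$ and all $\gamma_k^d>0$ matter: positions with $\gamma=0$ are almost surely never chosen, and a customer served at rate $0$ does not complete.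

For event times $0<t_1<\dots<t_M<t=:t_{M+1}$, let $A_k$ be the service received by customer $k$ up to $t$, that is, the sum of $\gamma(n_l,\mathrm{pos}_l(k))(t_{l+1}-t_l)$ over the intervals $(t_l,t_{l+1})$ on which $k$ is present, where $n_l$ and $\mathrm{pos}_l(k)$ are the queue size and the position of $k$ on that interval. For fixed $\sigma$ this is an affine function of the event times. Write $a_k$ for the arrival times and $d_k$ for the departure times. Given sizes $z_1,\dots,z_N$, the queue follows $\sigma$ with no simultaneous events in $[0,t]$ and no event at $t$ if and only if its position choices are those of $\sigma$ and its event times, ordered as in $\sigma$ inside $(0,t)$, satisfy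
$$A_k=z_k\ (k\in\mathrm{Dep}),\qquad A_k<z_k\ (k\in\mathrm{Pres}).\tag{3}$$
"Only if" is the definition of a departure. For "if", attained service is nondecreasing. A customer in Pres therefore never completes by time $t$. A customer $k\in$ Dep reaches $z_k$ exactly at $d_k$ and not earlier, because it is served at rate $\gamma^d_k>0$ on the last interval before $d_k$.

**Step 2: two coordinate systems.** This step generalizes the $2\times2$ determinant of Section 1. Fix the sizes, and let $L\subset\mathbb R^M$ be the affine space $\{A_k=z_k,\ k\in\mathrm{Dep}\}$.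

The function $A_k$ involves no event time before $a_k$, and $\partial A_k/\partial a_k=-\gamma^a_k$, because service starts at $a_k$ at rate $\gamma^a_k$. So $\partial A_k/\partial a_j=0$ for $j<k$, the $N\times N$ matrix $\partial A/\partial a$ is triangular, and $|\det(\partial A/\partial a)|=\prod_k\gamma^a_k\ne0$. Similarly, for $k\in$ Dep, $A_k$ involves no event time after $d_k$, and $\partial A_k/\partial d_k=\gamma_k^d$. With Dep listed in order of departure, $\partial A_{\rm Dep}/\partial d$ is triangular with determinant $\prod_{\rm Dep}\gamma_k^d\ne0$. In particular the $D$ equations defining $L$ can be solved for $d$ in terms of $a$, so $\dim L=N$ and $a$ is a system of affine coordinates on $L$.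

Write $y_k=A_k$ for $k\in$ Pres. Differentiating along $L$,
$$\frac{\partial A_{\rm Dep}}{\partial a}\,da=-\frac{\partial A_{\rm Dep}}{\partial d}\,dd,\qquad \frac{\partial A_{\rm Pres}}{\partial a}\,da=dy-\frac{\partial A_{\rm Pres}}{\partial d}\,dd .$$
The two left sides together are $(\partial A/\partial a)\,da$. The two right sides are a linear map of $(dd,dy)$, block triangular with diagonal blocks $-\partial A_{\rm Dep}/\partial d$ and the identity, so $|\det|=\prod_{\rm Dep}\gamma_k^d\neq0$. Hence $(d,y)$ is also a system of affine coordinates on $L$, and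
$$\prod_{k}\gamma_k^a\;da=\prod_{k\in{\rm Dep}}\gamma_k^d\;dd\,dy .\tag{4}$$

**Step 3: the probability of a skeleton in the new coordinates.** This step separates the final state from the rest of the path. On $[0,t]$, the Poisson process has exactly $N$ points, located near $a_1<\dots<a_N$, with density $e^{-\lambda t}\lambda^N\,da$. Along $\sigma$ the position choices have probability $\prod_k\gamma_k^a$. So the probability that $\sigma$ occurs with no simultaneous events in $[0,t]$ and no event at $t$, and that the state at $t$ lies in $B$, is
$$e^{-\lambda t}\lambda^N\int\prod_kF(dz_k)\int da\prod_k\gamma_k^a\;1_{(3)}\,1_B ,$$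
where $1_{(3)}$ is the indicator that, with $d$ the function of $a$ given by $L$, the times are ordered as in $\sigma$ in $(0,t)$ and (3) holds. Now use (4). Since $\gamma^a_k>0$, each $y_k$ is positive, and $1_B$ depends only on $(y_k,z_k)_{k\in\rm Pres}$. We get
$$\int_B\ \prod_{k\in\rm Pres}\lambda\,1\{0<y_k<z_k\}\,dy_k\,F(dz_k)\ \,g_\sigma(y),\tag{5}$$
$$g_\sigma(y)=e^{-\lambda t}\lambda^D\int\prod_{k\in\rm Dep}F(dz_k)\int dd\prod_{k\in\rm Dep}\gamma_k^d\;1\{\text{times ordered as in }\sigma\text{ in }(0,t)\},\tag{6}$$
where in (6) the arrival times $a$ are the functions of $(d,y,z_{\rm Dep})$ determined by $A_k=z_k$ for $k\in$ Dep and $A_k=y_k$ for $k\in$ Pres.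

The simplest case is $N=1$, $D=0$. Then $y=t-a_1$ and $g_\sigma(y)=e^{-\lambda t}1\{y<t\}$, which is the probability that a queue with one customer of residual $y$ sees no arrival before time $t$ and is empty at $t$.

**Step 4: $g_\sigma(y)$ is a probability for the reversed path.** This step is where symmetry is used. Read the path backwards in time. We start with $n$ customers in their final positions, with residual requirements $y_k$. Customers $k\in$ Dep arrive at backward times $t-d_k$ with sizes $z_k$, into the positions from which they departed. Every customer leaves at backward time $t-a_k$, from the position it had entered. A forward departure from position $j$ moves those above $j$ down by one, and backwards those at $j$ and above move up by one, which is the rule for an arrival into $j$. A forward arrival into $i$ becomes a departure from $i$ in the same way. The rates on each interval are unchanged. The equations $A_k=z_k$ and $A_k=y_k$ say that each customer receives exactly its requirement, and it does not complete earlier, because its backward rate just before leaving is $\gamma^a_k>0$. So the reversed path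 is a path of the queue governed by $\gamma$, started from the residuals $y$, following the reversed skeleton $\sigma^*$, and empty at backward time $t$.

Its probability is (6). The backward arrivals are a Poisson configuration of $D$ points, with density $e^{-\lambda t}\lambda^D\,dd$. A forward departure from position $j$ of a queue of size $n'$ is, backwards, an arrival to a queue of size $n'-1$ that chooses $j$, and this choice has probability $\gamma(n',j)=\gamma^d_k$. Hence $g_\sigma(y)$ is the probability that the queue started from residuals $y$ follows $\sigma^*$ up to time $t$, without simultaneous events and without an event at $t$.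

**Step 5: summation over skeletons.** This step proves (2) on the event
$$\Omega_t=\{\text{no simultaneous events in }[0,t]\text{ and no event at }t\}.$$
Relabel the customers in Pres by their final positions $1,\dots,n$. The product measure in (5) is invariant under relabelling and equals $(\lambda m)^n\,d\nu^{\otimes n}=\rho^n\,d\nu^{\otimes n}$. For different $\sigma$ with the same $n$, the reversed skeletons are different, so for given residuals $y_1,\dots,y_n$ by position the events of Step 4 are disjoint. All are contained in $\{W(t)=0\}$ for the queue with $W(0)=\sum y_i$. So $\sum_\sigma g_\sigma(y)\le h_t(\sum y_i)$. The number of events in $[0,t]$ is finite, so on $\Omega_t$ exactly one skeleton occurs, and summing (5) over $\sigma$ gives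
$$P(\Omega_t,\ Q(t)=n,\ \text{state}\in B)\le\rho^n\int_Bh_t\Bigl(\sum y_i\Bigr)d\nu^{\otimes n}.$$

**Step 6: $P(\Omega_t)=1$.** This step removes the restriction to $\Omega_t$ by using the bound just obtained. Consider the first instant of simultaneous events, if there is one. Two Poisson arrivals do not coincide. Suppose an arrival and a departure coincide. After the preceding event (or after time $0$) the candidate for the next departure time is determined by the past, while the time to the next arrival is exponential and independent of the past, so they coincide with probability $0$. There are countably many events, so this case is null. Suppose two departures and no arrival coincide. Then there is a rational $s$ strictly between the preceding event and this instant. At time $s$ we are on $\Omega_s$, and for some $i\ne j$ with positive rates the state satisfies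
$$(z_i-y_i)/\gamma(n,i)=(z_j-y_j)/\gamma(n,j).$$
By Step 5 at time $s$, the law of the state on $\Omega_s$ is absolutely continuous with respect to $\prod dy_iF(dz_i)$. Given all other coordinates, the equation allows one value of $y_i$. So it has probability $0$. Take the union over $s,n,i,j$.

Finally, fix $t$. An arrival at $t$ has probability $0$. If a departure occurs at $t$ and there are no simultaneous events, there is a rational $s\in(0,t)$ with no event in $[s,t)$. Then $\Omega_s$ holds, and the state at $s$ satisfies $z_i-y_i=\gamma(n,i)(t-s)$ for some $i$ with $\gamma(n,i)>0$, again an event of probability $0$. This proves Proposition 1. $\square$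

## 5. Brownian limit of the workload and the expected idle time

From here to the end of Section 8, $m_2<\infty$. Take $r\ge1$ large, put $\bar\lambda=2/m$, so $\lambda_r\le\bar\lambda$, and choose $b\ge0$ with $\rho_r\le1+b/r$, so that $\rho_r^n\le e^{bn/r}$. Fix $T>0$ and put $T'=T+1$. All constants below are independent of $\gamma_r$.

**Workload limit.** The purpose is to identify the limit of $\hat W_r$. The process $\hat X_r(t)=X_r(r^2t)/r$, with $W_r(0)=0$, is a Lévy process. Since $Ee^{i\theta S/r}=1+i\theta m/r-\theta^2m_2/(2r^2)+o(r^{-2})$,
$$\log Ee^{i\theta\hat X_r(1)}=r^2\bigl[\lambda_r(Ee^{i\theta S/r}-1)-i\theta/r\bigr]=i\theta r(\rho_r-1)-\tfrac12\lambda_rm_2\theta^2+o(1)\to-i\theta\beta-\tfrac{m_2}{2m}\theta^2 .$$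
For Lévy processes, convergence in law at time $1$ implies convergence in law in $D$ (Jacod–Shiryaev, *Limit Theorems for Stochastic Processes*, Cor. VII.3.6). So $\hat X_r$ converges to Brownian motion with drift $-\beta$ and variance $m_2/m$. The map $x\mapsto x+\sup_{s\le\cdot}(-x(s))^+$ is continuous for locally uniform convergence and the limit is continuous, so by (1) $\hat W_r$ converges in distribution to RBM$(-\beta,m_2/m)$ started at $0$. In particular $\sup_{t\le T}\hat W_r(t)$ is tight for every $T$.

**Idle time.** The purpose is to show that $p_0(t)$ is of order at most $1/r$ on average over $[0,r^2T']$. The process $X_r(s)-(\rho_r-1)s$ is a martingale with variance $\lambda_rm_2s$. By (1) and Doob's $L^2$ inequality,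
$$\int_0^{r^2T'}p_0(t)\,dt=E\,I_r(r^2T')=E\sup_{s\le r^2T'}(-X_r(s))^+\le|\rho_r-1|\,r^2T'+2\sqrt{\bar\lambda m_2r^2T'}\le C_0r.\tag{7}$$

## 6. Truncated residual work on a time grid, and the upper bound for $Q$

At a single time, Proposition 1 turns $W\approx m_eQ$ into a law of large numbers. We want it at all times up to $r^2T$ at once, so we test it on a grid. To have exponentially small errors we truncate. For $K>0$ put
$$f_K(y,z)=(z-y)\wedge K,\qquad \mu_K=\int f_K\,d\nu>0,\qquad \Phi_K(t)=\sum_if_K(y_i,z_i)\le W(t),$$
the sum being over the customers present at $t$. By monotone convergence $\mu_K\uparrow m_e$ as $K\to\infty$. For $\delta\in(0,1]$ let $t_j=j\delta r$ for $0\le j\le J=\lceil rT/\delta\rceil$. Then $r^2T\le t_J\le r^2T+\delta r\le r^2T'$. Let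
$$E_1=\{|\Phi_K(t_j)-\mu_KQ(t_j)|\le\delta(Q(t_j)+r)\ \text{for all }j\le J\},\qquad E_2=\{N(t_{j+1})-N(t_j)\le2\bar\lambda\delta r\ \text{for all }j<J\}.$$

**Step 1: $P(E_1\cap E_2)\to1$.** This step is the concentration estimate. The condition in $E_1$ is trivial when $Q(t_j)=0$, in particular for $j=0$. For $n\ge1$ independent draws from $\nu$, with values of $f_K$ in $[0,K]$, Hoeffding's inequality bounds the probability of a deviation larger than $\delta(n+r)$ by $2\exp(-2\delta^2(n+r)^2/(nK^2))\le2e^{-c(n+r)}$, where $c=2\delta^2/K^2$ and we used $(n+r)^2/n\ge n+r$. By Proposition 1, with $p_0\le1$, for $r\ge2b/c$,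
$$P(E_1^c)\le(J+1)\sum_{n\ge1}e^{bn/r}\,2e^{-c(n+r)}\le2(J+1)e^{-cr}\sum_{n\ge1}e^{-cn/2}\to0,$$
since $J=O(r)$. The increments of $N$ over the grid cells are Poisson with mean at most $\bar\lambda\delta r$. A Poisson variable with mean $x$ is at least $2x$ with probability at most $e^{-(2\log2-1)x}$. So $P(E_2^c)\le Je^{-(2\log 2-1)\bar\lambda\delta r}\to0$.

**Step 2: upper bound for $Q$.** This step is for one half of Theorem 1 and for the tightness of $\sup\hat Q_r$. Let $\delta<\mu_K$. On $E_1$,
$$(\mu_K-\delta)Q(t_j)\le\Phi_K(t_j)+\delta r\le W(t_j)+\delta r .$$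
For $t\in[t_j,t_{j+1}]$ we have $W(t_j)\le W(t)+\delta r$, because $W$ decreases at rate at most $1$. On $E_2$ also $Q(t)\le Q(t_j)+2\bar\lambda\delta r$. Hence on $E_1\cap E_2$, for all $t\le r^2T$,
$$\frac{Q(t)}r\le\frac{W(t)/r+2\delta}{\mu_K-\delta}+2\bar\lambda\delta.\tag{8}$$
Given $\varepsilon>0$, choose $A$ with $P(\sup_{t\le T}\hat W_r>A)\le\varepsilon$ for all large $r$. Then choose $K$ large, and after it $\delta$ small, so that
$$A\Bigl(\frac1{\mu_K-\delta}-\frac1{m_e}\Bigr)+\frac{2\delta}{\mu_K-\delta}+2\bar\lambda\delta<\varepsilon .$$
(As $\mu_K\le m_e$, the bracket is positive.) By (8), $\limsup_rP(\sup_{t\le T}(\hat Q_r-\hat W_r/m_e)^+>\varepsilon)\le\varepsilon$, so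
$$\sup_{t\le T}\bigl(\hat Q_r(t)-\hat W_r(t)/m_e\bigr)^+\to0\quad\text{in probability.}\tag{9}$$
This holds for every $T$. Applied with $T'$ in place of $T$, it shows that $\sup_{t\le T'}\hat Q_r(t)$ is tight.

## 7. Lower bound for $Q$, and where the union bound fails

**Step 3: reduction to large customers.** This step reduces the other half of Theorem 1 to an estimate on customers of large size. Let
$$V_K(t)=\sum_iz_i1\{z_i>K\},\qquad V_K^*=\sup_{s\le r^2T'}V_K(s),$$
the sum being over the customers present at $t$. If $z\le K$, then $z-y=f_K(y,z)$. In every case $z-y\le f_K(y,z)+z1\{z>K\}$. As $\mu_K\le m_e$, on $E_1$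
$$W(t_j)\le(m_e+\delta)Q(t_j)+\delta r+V_K^*.$$
For $t\in[t_j,t_{j+1}]$ we have $W(t)\le W(t_{j+1})+\delta r$, and on $E_2$ we have $Q(t_{j+1})\le Q(t)+2\bar\lambda\delta r$. Using the previous bound at $t_{j+1}$, on $E_1\cap E_2$, for all $t\le r^2T$,
$$\frac{W(t)}r\le(m_e+\delta)\Bigl(\frac{Q(t)}r+2\bar\lambda\delta\Bigr)+2\delta+\frac{V_K^*}r.\tag{10}$$
Suppose we know that
$$\text{for every }\eta>0:\qquad\lim_{K\to\infty}\limsup_{r\to\infty}P(V_K^*>\eta r)=0.\tag{11}$$
Given $\varepsilon>0$, put $\eta=\varepsilon m_e/2$ and choose $K$ with $\limsup_rP(V_K^*>\eta r)\le\varepsilon$. Choose $A$ with $P(\sup_{t\le T}\hat Q_r>A)\le\varepsilon$ for all large $r$, and then $\delta$ with $\delta A/m_e+(1+\delta/m_e)2\bar\lambda\delta+2\delta/m_e<\varepsilon/2$. Dividing (10) by $m_e$ gives $\limsup_rP(\sup_{t\le T}(\hat W_r/m_e-\hat Q_r)^+>\varepsilon)\le2\varepsilon$. So (11) implies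
$$\sup_{t\le T}\bigl(\hat W_r(t)/m_e-\hat Q_r(t)\bigr)^+\to0\quad\text{in probability.}\tag{12}$$

If $S$ is bounded, then $V_K^*=0$ for $K$ large and (11) is trivial. In general one would try to prove (11) as in Step 1, with Proposition 1 and a union bound over the grid. This fails, and even the factor $p_0$ does not rescue it. Take $P(S>x)=x^{-5/2}$ for $x\ge1$ and $\lambda_r=1/m$, so $\rho_r=1$. Then $m=1+\int_1^\infty x^{-5/2}dx=\frac53$ and $m_2=1+\int_1^\infty2x\cdot x^{-5/2}dx=5$, so Theorem 1 applies. Moreover
$$\nu(z>r)=m^{-1}E[S;S>r]=\tfrac35\bigl(r\cdot r^{-5/2}+\tfrac23r^{-3/2}\bigr)=r^{-3/2}.$$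
For $r/2\le n\le r$, the probability under $\nu^{\otimes n}$ that some $z_i$ exceeds $r$, and hence that $\sum z_i1\{z_i>K\}>r$ when $K\le r$, is at least $1-e^{-nr^{-3/2}}\ge\frac12nr^{-3/2}\ge\frac14r^{-1/2}$. Summing over these $n$, at least $r/4$ of them for $r\ge4$, gives at least $r^{1/2}/16$. On the other hand, by the tightness from Step 2 there is $B$ with $P(Q(t)\le Br)\ge\frac12$ for all $t\le r^2T'$ and $r$ large, while Proposition 1 gives $P(Q(t)\le Br)\le(Br+1)p_0(t)$. So $p_0(t)\ge c_1/r$ with some $c_1>0$, and $\sum_{j\le J}p_0(t_j)\ge c_1J/r\ge c_1T/\delta$. The union bound obtained from Proposition 1 is therefore at least a constant times $r^{1/2}$, which is useless.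

What gets past this point is that $V_K$ can increase only when a large customer arrives, and large customers arrive rarely. Instead of testing the state at every grid time, we test it only at the arrival epochs of customers of a given size. Proposition 1 says what the state looks like at such an epoch, because Poisson arrivals are independent of the past. The rarity of those arrivals supplies the missing factor.

## 8. Large customers tested at their own arrival epochs

**Step 4: proof of (11).** Fix $\eta>0$ and $A\ge1$, and take $r\ge1$. Let $x_j=2^jK$, and call a customer of class $j\ge0$ if its size lies in $(x_j,x_{j+1}]$. Put $u_j=r/x_j$ and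
$$s_j=E[S^2;\,S\in(x_j,x_{j+1}]],\qquad \sigma_K=\sum_js_j=E[S^2;S>K]\to0\quad(K\to\infty).$$
The two probabilities attached to class $j$ are
$$p_j=P(S\in(x_j,x_{j+1}])\le\frac{s_j}{x_j^2},\qquad q_j=\nu(z\in(x_j,x_{j+1}])=\frac1mE[S;S\in(x_j,x_{j+1}]]\le\frac{s_j}{mx_j}.$$
Let $N_j(t)$ be the number of class-$j$ customers present at $t$. With $\eta'=\eta/16$ set
$$\ell_j=\max\{2e^2Arq_j,\ \eta'\sqrt{u_j}\}.$$
The first entry is a multiple of the mean number of class-$j$ customers among $Ar$ draws from $\nu$, so exceeding it is exponentially unlikely. The second is there for classes with a small mean: $e^{-\eta'\sqrt{u_j}}$ must beat the factor $r^2p_j\le s_ju_j^2$ that will appear, while $\sum_jx_j\sqrt{u_j}$ over $x_j<r$ is still only of order $r$.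

Let $G$ be the event that the following three conditions hold:

1. $\sup_{s\le r^2T'}Q(s)\le Ar$;
2. no customer of size $>r$ arrives in $[0,r^2T']$;
3. for every $j$ with $x_j<r$, no class-$j$ customer arrives at a time $a\le r^2T'$ with $N_j(a-)\ge\lfloor\ell_j\rfloor$ and $Q(a-)\le Ar$. (Call such an arrival forbidden.)

**Step 4a: on $G$, $V_K^*\le\eta r$ for $K$ large.** This step is deterministic. Each $N_j$ starts at $0$ and increases only by unit steps, at class-$j$ arrivals. If $N_j$ exceeded $\lfloor\ell_j\rfloor$ at some time in $[0,r^2T']$, it would do so for the first time at a class-$j$ arrival at some $a$ with $N_j(a-)=\lfloor\ell_j\rfloor$, and $Q(a-)\le Ar$ by condition 1. For $x_j<r$ this contradicts condition 3. So $N_j\le\ell_j$ on $[0,r^2T']$ when $x_j<r$, and $N_j=0$ when $x_j\ge r$, by condition 2. Class-$j$ customers have size at most $2x_j$, so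
$$V_K^*\le\sum_{x_j<r}2x_j\ell_j\le4e^2Ar\sum_jx_jq_j+2\eta'r\sum_{x_j<r}(x_j/r)^{1/2}\le\frac{4e^2A}m\sigma_Kr+8\eta'r .$$
In the last step we used $x_jq_j\le s_j/m$, and that the numbers $x_j/r<1$ form a geometric progression of ratio $2$, so the sum of their square roots is at most $\sum_{i\ge0}2^{-i/2}<4$. Since $8\eta'=\eta/2$, the right side is at most $\eta r$ once $4e^2A\sigma_K/m\le\eta/2$.

**Step 4b: condition 2.** It fails with probability at most the expected number of such arrivals, at most $\bar\lambda r^2T'P(S>r)\le\bar\lambda T'E[S^2;S>r]\to0$.

**Step 4c: condition 3.** This is where Proposition 1, the idle-time bound (7) and the rarity of class-$j$ arrivals are combined. If $p_j=0$ there is no class-$j$ arrival, so let $p_j>0$, hence $q_j>0$. Class-$j$ arrivals form a Poisson process of rate $\lambda_rp_j$ whose future is independent of the past state. The compensator formula says that the expected number of class-$j$ arrivals $a\le r^2T'$ at which a condition on the state at $a-$ holds is $\lambda_rp_j\int_0^{r^2T'}P(\text{the condition holds at }t-)\,dt$. By Proposition 1 there is almost surely no event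 at a fixed $t>0$, so we may replace $t-$ by $t$. Put $k=\lfloor\ell_j\rfloor$. Under $\nu^{\otimes n}$ the number of class-$j$ customers is $\mathrm{Bin}(n,q_j)$. With $\rho_r^n\le e^{bn/r}\le e^{bA}$ for $n\le Ar$, Proposition 1 and (7) bound the expected number of forbidden class-$j$ arrivals by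
$$\lambda_rp_j\int_0^{r^2T'}P\bigl(N_j(t)\ge k,\,Q(t)\le Ar\bigr)\,dt\le\bar\lambda p_j\,C_0r\sum_{0\le n\le Ar}e^{bA}P\bigl(\mathrm{Bin}(n,q_j)\ge k\bigr).\tag{13}$$
If $k\ge1$, then $k\ge\ell_j/2\ge e^2Arq_j$, so for $n\le Ar$
$$P(\mathrm{Bin}(n,q_j)\ge k)\le\binom nkq_j^k\le\Bigl(\frac{enq_j}k\Bigr)^k\le e^{-k}.$$
If $k=0$ the bound $e^{-k}=1$ is trivial. Since $k\ge\ell_j-1$, $e^{-k}\le e\cdot e^{-\ell_j}\le e\cdot e^{-\eta'\sqrt{u_j}}$. The sum in (13) has at most $Ar+1\le2Ar$ terms. So the right side of (13) is at most $C_A\,r^2p_j\,e^{-\eta'\sqrt{u_j}}$ with $C_A=2e\bar\lambda C_0Ae^{bA}$, and $r^2p_j\le s_jr^2/x_j^2=s_ju_j^2$. Summing over $j$,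
$$P(\text{condition 3 fails})\le C_A\,\sup_{u>0}\bigl(u^2e^{-\eta'\sqrt u}\bigr)\sum_js_j=C_{A,\eta}\,\sigma_K,$$
with $C_{A,\eta}$ independent of $r$ and $K$.

**Step 4d: limits.** Given $A$, for all $K$ large,
$$\limsup_rP(V_K^*>\eta r)\le\limsup_rP\Bigl(\sup_{t\le T'}\hat Q_r(t)>A\Bigr)+C_{A,\eta}\,\sigma_K .$$
Let $K\to\infty$, so the last term vanishes, and then $A\to\infty$, using the tightness from Step 2. This proves (11).

**Step 5: end of the proof of Theorem 1.** By (9) and (12), $\sup_{t\le T}|\hat Q_r-\hat W_r/m_e|\to0$ in probability for every $T$. By Section 5, $\hat W_r/m_e$ converges in distribution to an RBM started at $0$ with drift $-\beta/m_e=-2m\beta/m_2$ and variance $(m_2/m)/m_e^2=4m/m_2$. Hence so does $\hat Q_r^{\gamma_r}$. $\blacksquare$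

## 9. Uniformity in $\gamma$ and coupling: Theorem 2(a)

Theorem 1 allows $\gamma_r$ to vary with $r$. For fixed $\varepsilon$, choose $\gamma_r$ such that $P(\sup_{t\le T}|\hat Q_r^{\gamma_r}-\hat W_r/m_e|>\varepsilon)$ is within $1/r$ of its supremum over $\gamma$. By Theorem 1 this probability tends to $0$, hence so does the supremum. If two symmetric queues have the same arrivals and service times, they have the same $W$ by (1), so $\sup_{t\le T}|\hat Q^\gamma_r-\hat Q^{\gamma'}_r|$ is at most the sum of their two distances to $\hat W_r/m_e$, which tends to $0$ in probability. $\square$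

## 10. The exact transient law: Theorem 2(b)

Proposition 1 is an inequality. To turn it into an equality it is enough to show that the total mass
$$\mathcal G(t)=\sum_{n\ge0}\rho^n\int h_t\Bigl(\sum y_i\Bigr)d\nu^{\otimes n}$$
of the bounding measure equals $1$. We compute its Laplace transform.

**Step 1: the exponent.** Put $\hat F(\phi)=Ee^{-\phi S}$ and $\psi(\phi)=\phi-\lambda(1-\hat F(\phi))$. Then $Ee^{-\phi X(t)}=e^{t\psi(\phi)}$ when $X(0)=0$. The function $\psi$ is convex and continuous on $[0,\infty)$, $\psi(0)=0$, $\psi(\infty)=\infty$. So for $q>0$ there is a positive root of $\psi(\phi)=q$. It is unique, since $\psi(\phi_1)=\psi(\phi_2)=q$ with $0<\phi_1<\phi_2$ would give $q\le(\phi_1/\phi_2)q$ by convexity. Call it $\phi=\phi(q)$. Since $\psi(\phi)<\phi$, we have $0<q/\phi<1$.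

**Step 2: the hitting time of $0$.** Let $X(0)=0$ and $T_y=\inf\{t:y+X(t)=0\}$. The martingale $e^{-\phi(y+X(t))-qt}$ is bounded by $1$ up to $T_y$, because $X$ has no downward jumps and so $y+X\ge0$ there. It tends to $0$ as $t\to\infty$ on $\{T_y=\infty\}$. Optional stopping gives $Ee^{-qT_y}=e^{-\phi y}$.

**Step 3: the transform of $p_0$.** Let $W(0)=0$ and $u(t)=Ee^{-\phi W(t)}$. Along a path, $e^{-\phi W}$ grows at rate $\phi e^{-\phi W}1\{W>0\}$ between arrivals and changes by $e^{-\phi W(a-)}(e^{-\phi S}-1)$ at an arrival. Taking expectations, with the compensator formula for the arrivals,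
$$u(t)=1+\int_0^t\bigl[\phi\,(u(s)-p_0(s))-\lambda(1-\hat F(\phi))u(s)\bigr]ds=1+\int_0^t\bigl[q\,u(s)-\phi\,p_0(s)\bigr]ds .$$
Hence $e^{-qt}u(t)=1-\phi\int_0^te^{-qs}p_0(s)\,ds$. As $t\to\infty$ the left side tends to $0$, so $\int_0^\infty e^{-qt}p_0(t)\,dt=1/\phi$.

**Step 4: the transform of $h_t(y)$ and of $\mathcal G$.** Started from $y$, the workload is positive before $T_y$ and restarts from $0$ at $T_y$. So $h_t(y)=E[p_0(t-T_y);T_y\le t]$, and Steps 2 and 3 give
$$q\int_0^\infty e^{-qt}h_t(y)\,dt=\frac q\phi\,e^{-\phi y}.$$
Moreover
$$\rho\int e^{-\phi y}d\nu=\lambda\int_0^\infty P(S>y)e^{-\phi y}dy=\frac{\lambda(1-\hat F(\phi))}\phi=1-\frac q\phi .$$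
Therefore
$$q\int_0^\infty e^{-qt}\,\rho^n\!\int h_t\Bigl(\sum y_i\Bigr)d\nu^{\otimes n}\,dt=\frac q\phi\Bigl(1-\frac q\phi\Bigr)^n,\qquad q\int_0^\infty e^{-qt}\mathcal G(t)\,dt=1.\tag{14}$$

**Step 5: from almost every $t$ to every $t$.** Proposition 1, summed over $n$, gives $\mathcal G(t)\ge1$ for all $t>0$. With (14), $\mathcal G=1$ for almost every $t$. If $W(t)=0$, then $W$ stays at $0$ until the next arrival, and if $W(t)>0$, then $W$ stays positive for a while by right-continuity. So $1\{W(t)=0\}$ is right-continuous in $t$, and so is $h_t(y)$ by dominated convergence. By Fatou, $\mathcal G(t)\le\liminf\mathcal G(s)$ as $s\downarrow t$ through the set of full measure where $\mathcal G=1$. So $\mathcal G(t)=1$ for every $t>0$. The law of the state at $t$ has total mass $1$ and is dominated, by Proposition 1, by a measure of total mass $\mathcal G(t)=1$. Hence the two measures coincide. $\square$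

## 11. Empirical sums over the customers present: Theorem 2(c)

Use the grid of Section 6, and write $\Sigma(t)=\sum_{i\le Q(t)}f(y_i,z_i)$ and $\bar f=\int f\,d\nu$. As in Step 1 there, with Hoeffding's inequality for the bounded function $f$, with probability tending to $1$ we have $|\Sigma(t_j)-\bar fQ(t_j)|\le\delta(Q(t_j)+r)$ for all $j\le J$.

Let $t\in[t_j,t_{j+1}]$. The attained services of the customers present at both $t_j$ and $t$ increase by at most $\delta r$ in total. On $E_2$ there are at most $2\bar\lambda\delta r$ arrivals in $(t_j,t]$, so the number of departures, which equals the number of arrivals minus $Q(t)-Q(t_j)$, is at most $2\bar\lambda\delta r+|Q(t)-Q(t_j)|$. Therefore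
$$|\Sigma(t)-\Sigma(t_j)|\le\mathrm{Lip}(f)\,\delta r+\|f\|_\infty\bigl(4\bar\lambda\delta r+|Q(t)-Q(t_j)|\bigr).$$
By Theorem 1, $\hat Q_r$ has a continuous limit, and in rescaled time the grid cells have length $\delta/r\to0$. So $\sup_j\sup_{t\in[t_j,t_{j+1}]}|Q(t)-Q(t_j)|/r\to0$ in probability. Altogether, for $t\le r^2T$,
$$\frac1r|\Sigma(t)-\bar fQ(t)|\le\delta\Bigl(\sup_{s\le T'}\hat Q_r(s)+1\Bigr)+\bigl(\mathrm{Lip}(f)+4\bar\lambda\|f\|_\infty\bigr)\delta+o(1)$$
in probability, uniformly in $t$. Since $\sup_{s\le T'}\hat Q_r$ is tight, letting $r\to\infty$ and then $\delta\to0$ proves (c). $\square$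

## 12. Infinite second moment: Theorem 2(d)

**Step 1: the queue at an exponential time.** This step gives a bound for $\hat Q_r$ averaged over time. By Theorem 2(b) and (14), $q\int_0^\infty e^{-qt}P(Q_r(t)\ge k)\,dt=(1-q/\phi)^k$ with $\phi=\phi_r(q)$. Take $q=r^{-2}$ and substitute $r^2t$ for $t$. For $\varepsilon>0$,
$$\int_0^\infty e^{-t}P(\hat Q_r(t)\ge\varepsilon)\,dt=(1-q/\phi)^{\lceil\varepsilon r\rceil}\le e^{-\varepsilon rq/\phi}=e^{-\varepsilon/(r\phi)}.\tag{15}$$

**Step 2: $r\phi\to0$.** This step uses $ES^2=\infty$. Let $\hat F_e(x)=(1-\hat F(x))/(mx)$, the Laplace transform of the law with density $P(S>u)/m$. Then $\psi(\phi)=\phi(1-\rho_r\hat F_e(\phi))$, and $\psi(\phi)=r^{-2}$ reads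
$$(r\phi)\bigl[r(1-\rho_r)+\rho_r\,r\,(1-\hat F_e(\phi))\bigr]=1 .\tag{16}$$
Suppose $r\phi\ge c>0$ along a subsequence. Since $1-\hat F_e$ is increasing,
$$r(1-\hat F_e(\phi))\ge r(1-\hat F_e(c/r))=c\cdot\frac{1-\hat F_e(x)}x\Big|_{x=c/r}.$$
As $x\downarrow0$, the quotient $(1-\hat F_e(x))/x$, the integral of $e^{-xu}$ times the tail of that law, increases to the mean of the law, which is $ES^2/(2m)=\infty$. So the bracket in (16) tends to $\infty$ while $r\phi\ge c$, and the left side of (16) tends to $\infty$, a contradiction.

**Step 3: limits in $D$.** By (15) and Step 2, $\int_0^\infty e^{-t}P(\hat Q_r(t)\ge\varepsilon)\,dt\to0$ for every $\varepsilon>0$. Let $\hat Q_r\Rightarrow Z$ in $D$ along a subsequence. Then $\hat Q_r(t)\Rightarrow Z(t)$ for all but countably many $t$, and for these $P(Z(t)>\varepsilon)\le\liminf P(\hat Q_r(t)>\varepsilon)$. By Fatou's lemma $\int_0^\infty e^{-t}P(Z(t)>\varepsilon)\,dt=0$ for every $\varepsilon>0$. So $Z(t)=0$ almost surely for almost every $t$. By Fubini, almost surely $Z(t)=0$ for almost every $t$, and by right-continuity $Z\equiv0$. $\square$
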